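# One-holed surfaces glued along a circle: a Bloch–Kato pro-$p$ group that is not 1-cyclotomic

Throughout, $p$ is a prime, $k=\mathbb F_p$, and $[x,y]=xyx^{-1}y^{-1}$. Homomorphisms between profinite groups are continuous. Cohomology has coefficients in $k$ unless others are displayed. For a pro-$p$ group $U$, the group $U^{ab}$ is $U$ modulo the closure of its commutator subgroup.

## 1. Quadratic and Koszul algebras, Bloch–Kato groups, orientations

**Pro-$p$ completion.** The pro-$p$ completion of a discrete group $\Gamma$ is the inverse limit $\widehat\Gamma$ of its quotients $\Gamma/N$, where $N$ runs over the normal subgroups of $p$-power index. The map $\Gamma\to\widehat\Gamma$ has dense image, and every homomorphism from $\Gamma$ to a pro-$p$ group extends uniquely to $\widehat\Gamma$. For example, $\mathbb Z$ has completion $\mathbb Z_p$. By the universal property, a pro-$p$ group given by finitely many generators and abstract relators is the pro-$p$ completion of the discrete group with the same presentation.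

**Quadratic algebra.** Let $A=\bigoplus_{n\ge0}A_n$ be a graded $k$-algebra with $A_0=k$. Let $R$ be the kernel of the multiplication $A_1\otimes A_1\to A_2$, and put $Q(A)=T(A_1)/(R)$. There is a natural map $Q(A)\to A$. We call $A$ *quadratic* if it is an isomorphism, that is, if $A$ is generated in degree 1 with relations generated in degree 2. For example, $k[x]/(x^2)$ with $x$ in degree 1 is quadratic. The algebra $k[x]/(x^3)$ is not: here $R=0$, so $Q(A)=k[x]$.

**Koszul algebra.** The graded algebra $A$ is *Koszul* if $\mathrm{Tor}^A_{i,j}(k,k)=0$ for $i\neq j$, where $i$ is the homological and $j$ the internal degree. For $A=k[x]/(x^2)$, multiplication by $x$ gives a resolution $\cdots\to A(-2)\to A(-1)\to A\to k$, so $A$ is Koszul. For $A=k[x]/(x^3)$ the resolution alternates multiplication by $x$ and by $x^2$, so $\mathrm{Tor}_2$ sits in internal degree 3, and $A$ is not Koszul.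

**Quadratic dual.** If $V$ is finite-dimensional and $A=T(V)/(R)$ with $R\subseteq V\otimes V$, then $A^!=T(V^*)/(R^\perp)$. For $A=k[x]/(x^2)$ we have $R=V\otimes V$ and $R^\perp=0$, so $A^!=k[X]$. We always have $(A^!)^!=A$, and it is a textbook fact that $A$ is Koszul if and only if $A^!$ is.

**Bloch–Kato.** A pro-$p$ group $H$ is *Bloch–Kato* if for every closed subgroup $K\le H$ the algebra $H^\bullet(K)=\bigoplus_{n\ge0} H^n(K,\mathbb F_p)$, with cup product, is quadratic. For example, a closed subgroup of $\mathbb Z_p$ is trivial or isomorphic to $\mathbb Z_p$, and $H^\bullet(\mathbb Z_p)=k[x]/(x^2)$, so $\mathbb Z_p$ is Bloch–Kato. For $p$ odd, $\mathbb Z/p$ is not: $H^1$ is spanned by one class $x$ with $x^2=0$, but $H^2(\mathbb Z/p)\neq0$, so the algebra is not generated in degree 1.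

**Orientation, 1-cyclotomic.** An *orientation* of $H$ is a continuous homomorphism $\theta:H\to1+p\mathbb Z_p$. Write $\mathbb Z_p(1)$ for $\mathbb Z_p$ with $H$ acting through $\theta$. The pair $(H,\theta)$ is *1-cyclotomic* if for every open $U\le H$ and every $n\ge1$ the map
$$H^1(U,\mathbb Z_p(1)/p^n)\to H^1(U,\mathbb Z_p(1)/p)$$
is surjective. The action on $\mathbb Z_p(1)/p=k$ is trivial, so the target is $\mathrm{Hom}(U,k)$. The group $H$ is *1-cyclotomic* if some orientation makes $(H,\theta)$ 1-cyclotomic.

Here is an example of how $\theta$ matters. Let $H=\langle x,y\mid yxy^{-1}=x^{1+p}\rangle$ as a pro-$p$ group, and look only at $U=H$. A cocycle satisfies $f(gh)=f(g)+\theta(g)f(h)$. If $\theta=1$, the relation forces $p\,f(x)=0$ in $\mathbb Z/p^n$, so for $n\ge2$ the character $x\mapsto1,\ y\mapsto0$ of $H$ does not lift. If $\theta(x)=1$ and $\theta(y)=1+p$, take arbitrary values $f(x)=s$, $f(y)=t$. The relation $yx=x^{1+p}y$ asks for $t+(1+p)s=(1+p)s+t$, which holds, so everything lifts at the level $U=H$.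

For $\theta=1$ the condition has a plain meaning, which we use constantly. Suppose $U^{ab}$ is finitely generated over $\mathbb Z_p$. Then
$$\mathrm{Hom}(U,\mathbb Z/p^n)\to\mathrm{Hom}(U,\mathbb Z/p)\ \text{is surjective for all }n\iff U^{ab}\text{ is torsion-free}. \tag{1}$$
If $U^{ab}$ is torsion-free, it is free over $\mathbb Z_p$, and characters lift. If it has a direct summand $\mathbb Z/p^m$ with $m\ge1$, every homomorphism $\mathbb Z/p^m\to\mathbb Z/p^{m+1}$ has image in $p\,\mathbb Z/p^{m+1}$ and reduces to $0$ mod $p$, so the surjection $\mathbb Z/p^m\to\mathbb Z/p$ does not lift to level $n=m+1$.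

## 2. Equal products of commutators: the groups and the statements

The question, posed in Simone Blumer and Claudio Quadrelli, "Variations of Demushkin Groups that are not Absolute Galois Groups", arXiv:2603.15464 (2026), concerns the pro-$p$ group
$$\langle x_1,y_1,\dots,x_d,y_d\mid [x_1,y_1]=[x_2,y_2]=\dots=[x_d,y_d]\rangle,\qquad d\ge3.$$
Is it Bloch–Kato? Is it 1-cyclotomic? The other convention for commutators gives an isomorphic group: replace all generators by their inverses.

It costs nothing to treat more groups. Fix $g_1,\dots,g_d\ge1$, and let $G$ be the pro-$p$ group on $x_{ij},y_{ij}$ ($1\le i\le d$, $1\le j\le g_i$) with relations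
$$\prod_j[x_{1j},y_{1j}]=\prod_j[x_{2j},y_{2j}]=\dots=\prod_j[x_{dj},y_{dj}]\;(=:c).$$
The group of the question is the case where all $g_i=1$ and $d\ge3$.

**Theorem A.** If $g_i=1$ for all $i$ and $d\ge3$, then $G$ is Bloch–Kato and not 1-cyclotomic.

**Theorem B.** Let $d\ge1$ and $g_i\ge1$ be arbitrary.

1. $\mathrm{cd}(G)\le2$, and for every closed $K\le G$ the algebra $H^\bullet(K)$ is quadratic, and even Koszul. In particular $G$ is Bloch–Kato.
2. $G$ is 1-cyclotomic if and only if $d\le2$.
3. Let $d\ge3$. If $H^1(G,\mathbb Z_p(1)/p^n)\to H^1(G,k)$ is surjective for all $n$, then $\theta=1$. For $\theta=1$, the map $H^1(U,\mathbb Z/p^n)\to H^1(U,\mathbb Z/p)$ is surjective for all $n$ whenever $[G:U]\le p$, but it fails to be surjective for some $U$ of index $p^2$ and $n=2$. So index $p^2$ and level $n=2$ are the smallest possible.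

**Corollary C.** For $d\ge3$, $G$ is not the maximal pro-$p$ Galois group $G_F(p)$ of a field $F$ of characteristic $\ne p$ containing a primitive $p$-th root of unity $\zeta_p$, although it is Bloch–Kato.

**Proof of Corollary C from Theorem B.** Let $F(p)$ be the maximal pro-$p$ Galois extension of $F$. Each $F(\zeta_{p^n})/F$ has $p$-power degree, so all $\mu_{p^n}$ lie in $F(p)$. The action on them is an orientation $\theta_{\rm cyc}$ with $\mathbb Z_p(1)/p^n\cong\mu_{p^n}$. The field $F(p)$ has no cyclic extension of degree $p$, so $F(p)^\times$ is $p$-divisible. For open $U\le G_F(p)$ with fixed field $K$, Hilbert 90 then gives $H^1(U,\mu_{p^n})\cong K^\times/(K^\times)^{p^n}$, where $a$ corresponds to $\sigma\mapsto\sigma(\alpha)/\alpha$ with $\alpha^{p^n}=a$. The map $\mu_{p^n}\to\mu_p$ is raising to the power $p^{n-1}$. It replaces $\alpha$ by $\alpha^{p^{n-1}}$, a $p$-th root of $a$, so on $H^1$ it is the projection $K^\times/(K^\times)^{p^n}\to K^\times/(K^\times)^p$, which is surjective. Hence $(G_F(p),\theta_{\rm cyc})$ is 1-cyclotomic, and by part 2 it is not isomorphic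 to $G$ when $d\ge3$. $\square$

## 3. Only the trivial orientation can work

**What this step is for.** A proof that $G$ is not 1-cyclotomic must deal with every $\theta$. For $d\ge2$ we show that the condition at $U=G$ alone leaves only $\theta=1$. By (1), the problem then becomes one about torsion in the groups $U^{ab}$.

Suppose $d\ge2$ and $H^1(G,\mathbb Z_p(1)/p^n)\to H^1(G,k)$ is surjective for all $n$. Let $m=2\sum_ig_i$. The relators of $G$ lie in the commutator subgroup, so evaluation on the generators gives $H^1(G,k)=\mathrm{Hom}(G,k)=k^m$. Let $L\subseteq(\mathbb Z/p^n)^m$ be the submodule of values on the generators of continuous cocycles $G\to\mathbb Z_p(1)/p^n$. Coboundaries with values in $k$ vanish, so the hypothesis says that $L\to k^m$ is onto. By Nakayama's lemma $L=(\mathbb Z/p^n)^m$. So cocycles exist with arbitrary values on the generators.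

Let $f$ be a cocycle. From $xy=[x,y]\,yx$ and $\theta([x,y])=1$ we get $f(x)+\theta(x)f(y)=f([x,y])+f(y)+\theta(y)f(x)$, so
$$f([x,y])=(1-\theta(y))f(x)-(1-\theta(x))f(y).$$
Since $\theta$ is trivial on commutators, $f$ is additive on products of commutators. Now choose $f$ with value $1$ on $x_{ij}$ and $0$ on all other generators, and choose $i'\ne i$. The $i$-th expression for $c$ gives $f(c)=1-\theta(y_{ij})$, and the $i'$-th gives $f(c)=0$. So $\theta(y_{ij})\equiv1\bmod p^n$ for all $n$, and therefore $\theta(y_{ij})=1$. Taking instead $f=1$ on $y_{ij}$ and $0$ on the other generators gives $\theta(x_{ij})=1$. Hence $\theta=1$. This is the first assertion of Theorem B(3).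

## 4. The complex of surfaces and its finite covers

**What this step is for.** Every open subgroup $U$ of $G$ will be read off from a 2-dimensional complex made of surfaces.

Let $T_i$ be the compact oriented surface of genus $g_i$ with one boundary circle. Glue all $\partial T_i$ to one oriented circle $C$ by orientation-preserving homeomorphisms, and call the result $X$. The group $\pi_1(T_i)$ is free on the $x_{ij},y_{ij}$, with boundary $\prod_j[x_{ij},y_{ij}]$. By van Kampen, $\Gamma:=\pi_1(X)$ has the presentation of $G$ as a discrete group, and $C$ represents $c$. So $G$ is the pro-$p$ completion of $\Gamma$.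

Let $U\le G$ be open, let $\Gamma_U\le\Gamma$ be its preimage, and let $Y=Y_U\to X$ be the connected cover with $\pi_1(Y)=\Gamma_U$. The image of $\Gamma$ in $G$ is dense, so $[\Gamma:\Gamma_U]=[G:U]$.

**(4.1) $U$ is the pro-$p$ completion of $\Gamma_U$.** The group $U$ is the completion of $\Gamma_U$ with respect to the normal subgroups of $\Gamma$ of $p$-power index contained in $\Gamma_U$. So we must find such a subgroup inside any given $N\trianglelefteq\Gamma_U$ of $p$-power index. Let $\Gamma_0\trianglelefteq\Gamma$ be the preimage of the normal core of $U$. It has $p$-power index in $\Gamma$ and lies in $\Gamma_U$. The group $N\cap\Gamma_0$ is normal in $\Gamma_0$, and its index is a power of $p$ because $\Gamma_0/(N\cap\Gamma_0)$ embeds in $\Gamma_U/N$. It has finitely many $\Gamma$-conjugates, each again normal of $p$-power index in $\Gamma_0$. Let $N'$ be their intersection. Then $\Gamma_0/N'$ embeds in a finite product of finite $p$-groups, so $N'$ has $p$-power index in $\Gamma$. It is normal in $\Gamma$ and lies in $N$.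

**(4.2) Comparison of cohomology.** The homomorphism $\Gamma_U\to U$ and the classifying map of $Y$ give ring homomorphisms $H^\bullet(U)\to H^\bullet(\Gamma_U)\to H^\bullet(Y)$, natural in $U$. Call the composite $\iota_U$. It is an isomorphism in degrees 0 and 1, since $\mathrm{Hom}(U,k)=\mathrm{Hom}(\Gamma_U,k)=H^1(Y)$ by (4.1). It is injective in degree 2, for two reasons.

- *First map.* Let a class in $H^2(U)$, given by an extension $1\to k\to\hat U\to U\to1$, die in $H^2(\Gamma_U)$. Then $\Gamma_U\to U$ lifts to $\Gamma_U\to\hat U$. As $\hat U$ is pro-$p$, this extends to $U\to\hat U$ by (4.1). The composite $U\to\hat U\to U$ is the identity on a dense subset, hence everywhere. So the extension splits and the class is $0$.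
- *Second map.* A $K(\Gamma_U,1)$, call it $Z$, arises from $Y$ by attaching cells of dimension $\ge3$. So $H^2(Z,Y)=0$, and $H^2(Z)\to H^2(Y)$ is injective.

**(4.3) The pieces of $Y$.** Let $E$ be the set of components of the preimage of $C$: circles, oriented as lifts of $C$. We also write $E$ for their union. Let $B_i$ be the set of components of the preimage of $T_i$, and $B=\bigsqcup_iB_i$. Each $S\in B_i$ is a compact connected oriented surface. For each $i$, every $e\in E$ is a boundary circle of exactly one $S\in B_i$. The space $Y$ is the union of the $S\in B$ glued along $E$. In terms of $G/U$, the set $E$ corresponds to the orbits of $\langle c\rangle$, and $B_i$ to the orbits of the subgroup generated by the $x_{ij},y_{ij}$ with this $i$.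

*Every $S\in B$ has genus at least 1.* Let $S\to T_i$ have degree $m$, and let $S$ have $n\le m$ boundary circles. Comparing Euler characteristics, $2-2g_S-n=m(1-2g_i)$, so $2g_S=2-n+m(2g_i-1)\ge2-n+m\ge2$.

**(4.4) Torsion formula.** By (4.1), $U^{ab}\cong H_1(Y,\mathbb Z)\otimes\mathbb Z_p$. The pair $(Y,E)$ gives an exact sequence
$$\bigoplus_SH_2(S,\partial S;\mathbb Z)=\mathbb Z^B\xrightarrow{\ \partial\ }\mathbb Z^E\to H_1(Y,\mathbb Z)\to\bigoplus_SH_1(S,\partial S;\mathbb Z),\qquad \partial[S]=\sum_{e\subset\partial S}[e].$$
All signs are $+$ because the gluing preserves orientations. The last group is free, since $H_1(S,\partial S;\mathbb Z)\cong H^1(S;\mathbb Z)$ by Lefschetz duality. So $\mathrm{coker}(\partial)$ embeds in $H_1(Y,\mathbb Z)$ with free quotient, and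
$$\mathrm{Tor}(U^{ab})=\mathrm{Tor}(\mathrm{coker}\,\partial)\otimes\mathbb Z_p. \tag{2}$$
The whole question about $\theta=1$ is now combinatorial: given which circles bound which surfaces, does $\mathbb Z^E/\partial\mathbb Z^B$ have $p$-torsion?

## 5. One surface, two surfaces, and all subgroups of index $p$

**One surface.** If $d=1$, then $Y$ is a connected surface with nonempty boundary, so $H_1(Y,\mathbb Z)$ is free for every $U$. By (1), $(G,1)$ is 1-cyclotomic. Here $G$ is free pro-$p$.

**Two surfaces.** If $d=2$, then $X$ is a closed surface. It is orientable: use the orientation of $T_1$ and the reversed orientation of $T_2$. So every $Y_U$ is a closed connected orientable surface, $H_1(Y_U,\mathbb Z)$ is free, and $(G,1)$ is 1-cyclotomic.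

This is the "if" half of Theorem B(2).

**Three or more surfaces, small index.** For $d\ge3$ the sensible first attempt is to look for torsion in $U^{ab}$ for the first few $U$. For $U=G$ we have $E=\{C\}$ and $\partial[T_i]=[C]$, so $\mathrm{coker}\,\partial=0$. Next, let $[G:U]=p$. Then $U$ is the kernel of a surjection $\varphi:G\to\mathbb Z/p$, and $c\in U$, so $E$ has $p$ elements. For each $i$ there are two possibilities.

- $\varphi$ is trivial on all $x_{ij},y_{ij}$. Then $B_i$ consists of $p$ copies of $T_i$, and the sets $\partial S$ are the singletons of $E$.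
- $\varphi$ is nontrivial on some $x_{ij}$ or $y_{ij}$. Then $B_i$ is a single surface $S$ with $\partial S=E$.

If the first possibility occurs for some $i$, then $\mathrm{coker}\,\partial=0$. Otherwise $\mathrm{coker}\,\partial=\mathbb Z^E/\mathbb Z(1,\dots,1)\cong\mathbb Z^{p-1}$. By (2), $U^{ab}$ is torsion-free in every case, and by (1) the map $H^1(U,\mathbb Z/p^n)\to H^1(U,\mathbb Z/p)$ is surjective for all $n$ whenever $[G:U]\le p$.

So the attempt stops exactly here: at index $p$ the boundary sets are only points or the whole of $E$, and different surfaces cannot meet $E$ in interestingly different ways. An $\mathbb F_p^2$-cover gives more room, because it has lines in several directions.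

## 6. Lines in $\mathbb F_p^2$, carrying, and torsion at index $p^2$

Let $d\ge3$. Write $x_i=x_{i1}$, $y_i=y_{i1}$. Let $P=\mathbb F_p^2$ with coordinates $(a,b)$, and put
$$v_1=(1,0),\qquad v_2=(0,1),\qquad v_i=(1,-1)\ \ (3\le i\le d).$$
Let $\varphi:G\to P$ send $x_i\mapsto v_i$ and all other generators to $0$. It is well defined because $P$ is abelian, and it is surjective. Let $U=\ker\varphi$, of index $p^2$. Since $c\in U$, the element $c$ acts trivially on $G/U=P$, so $E=P$. The set $B_i$ is the set of cosets of $\langle v_i\rangle$ in $P$, and the boundary of the surface belonging to a line consists of the points of that line. So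
$$\mathrm{coker}\,\partial=\mathbb Z^P/\Lambda,\qquad \Lambda=\text{span of the indicator functions of all lines in the directions }v_1,v_2,v_3.$$

**The case $p=2$ by hand.** The set $P$ has four points, and every pair of distinct points is a line in one of the three directions. So $\mathbb Z^P/\Lambda$ has generators $e_w$ with $e_w=-e_{w'}$ for all $w\ne w'$. For three distinct points, $e_1=-e_2=e_3=-e_1$, so all $e_w$ are equal and $2e_w=0$. The quotient is $\mathbb Z/2$: sending every $e_w$ to $1$ is compatible with the relations. So $U^{ab}$ has torsion $\mathbb Z/2$. With the two directions $v_1,v_2$ only, the relations are $e_{00}=-e_{10}=e_{11}=-e_{01}$, the quotient is $\mathbb Z$, and there is no torsion. The third surface matters.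

**The torsion element for general $p$.** Identify $P$ with $\{0,\dots,p-1\}^2$, and let $r(n)\in\{0,\dots,p-1\}$ be the residue of $n$ mod $p$. The integer-valued functions $b$, $a$ and $r(a+b)$ are constant on lines in the directions $v_1,v_2,v_3$ respectively, so all three lie in $\Lambda$. Adding digits produces a carry:
$$a+b-r(a+b)=p\,\kappa(a,b),\qquad \kappa(a,b)=\begin{cases}1&\text{if }a+b\ge p,\\0&\text{otherwise.}\end{cases} \tag{3}$$
So $p\kappa\in\Lambda$, and $\kappa$ is killed by $p$ in $\mathbb Z^P/\Lambda$. To show that $\kappa$ is not zero there, and to get the failure already at level $n=2$, we look for $\psi:P\to\mathbb F_p$ that sums to zero on all the lines, so that it kills $\Lambda$, but has $\sum\kappa\psi\ne0$. The rest of this section finds $\psi$ and carries out the argument inside $G$.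

**Step 1: the function $\psi$.** This step finds the functional that detects $\kappa$. Let $\psi(a,b)=a^{p-2}$, and $\psi\equiv1$ if $p=2$.

*The sum of $\psi$ over each coset of each $\langle v_i\rangle$ is $0$.* On a coset of $\langle v_2\rangle$ the function is constant, so the sum is $p\,a^{p-2}=0$. On a coset of any other $\langle v_i\rangle$ the coordinate $a$ runs over $\mathbb F_p$. For $p\ge3$ we have $\sum_{a\in\mathbb F_p}a^{p-2}=0$, because $1\le p-2<p-1$ and a power sum with exponent not divisible by $p-1$ vanishes. For $p=2$ the sum is $1+1=0$.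

*The pairing with $\kappa$.* For fixed $a$ exactly $a$ values $b\in\{p-a,\dots,p-1\}$ satisfy $a+b\ge p$. So in $\mathbb F_p$
$$\sum_{(a,b)}\kappa\,\psi=\sum_{a=1}^{p-1}a\cdot a^{p-2}=\sum_{a=1}^{p-1}1=-1\neq0. \tag{4}$$
For $p=3$, for instance, $\kappa=1$ at $(1,2),(2,1),(2,2)$ and $\psi=a$, so the sum is $1+2+2=5\equiv-1$.

**Step 2: a character $\chi$ of $U$ with $\chi(gcg^{-1})=\psi(\varphi(g))$.** This step turns the function on circles into a homomorphism on all of $U$. Let $M$ be the group of functions $P\to\mathbb F_p$ with $P$-action $(v\cdot m)(w)=m(w+v)$. For each $i$ there is $h_i\in M$ with $v_i\cdot h_i-h_i=\psi$. Indeed, choose a base point $w_0$ on each coset of $\langle v_i\rangle$, and put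
$$h_i(w_0+rv_i)=\sum_{0\le s<r}\psi(w_0+sv_i),\qquad 0\le r<p.$$
For $r<p-1$ the difference $h_i(w_0+(r+1)v_i)-h_i(w_0+rv_i)$ is $\psi(w_0+rv_i)$. For $r=p-1$ it is $0-\sum_{s<p-1}\psi(w_0+sv_i)=\psi(w_0+(p-1)v_i)$, because the full sum vanishes by Step 1.

In $M\rtimes P$, with $(m,v)(m',v')=(m+v\cdot m',v+v')$, we compute
$$[(0,v_i),(h_i,0)]=(0,v_i)(h_i,0)(0,-v_i)(-h_i,0)=(v_i\cdot h_i,0)(-h_i,0)=(\psi,0)$$
for every $i$: the same value. The group $M\rtimes P$ is a finite $p$-group, so there is a homomorphism
$$\rho:G\to M\rtimes P,\qquad x_i\mapsto(0,v_i),\quad y_i\mapsto(h_i,0),\quad\text{other generators}\mapsto1,\qquad\rho(c)=(\psi,0).$$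
It lifts $\varphi$, so $\rho(U)\subseteq M$, and $\chi:U\to\mathbb F_p$, $\chi(u)=\rho(u)(0)$ (the value at $0\in P$), is a homomorphism. If $\varphi(g)=v$, then $\rho(gcg^{-1})=(v\cdot\psi,0)$ because $M$ is abelian. Hence
$$\chi(gcg^{-1})=(v\cdot\psi)(0)=\psi(v). \tag{5}$$

**Step 3: the line relations in $U^{ab}$.** This step proves inside $U^{ab}$, written additively, that the classes of conjugates of $c$ along a line sum to zero. For $w\in P$ let $c_w\in U^{ab}$ be the class of $gcg^{-1}$ for any $g$ with $\varphi(g)=w$. This is well defined: another choice is $ug$ with $u\in U$, and conjugation by $u$ acts trivially on $U^{ab}$.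

**Claim.** For every $i$ and every $w\in P$: $\ \sum_{r=0}^{p-1}c_{w+rv_i}=0$ in $U^{ab}$.

*Proof.* Put $x=x_i$, $y=y_i$, $c'=[x,y]$. Then $c=c'z$ with $z=\prod_{j\ge2}[x_{ij},y_{ij}]$. For $j\ge2$ the elements $x_{ij},y_{ij}$ lie in the normal subgroup $U$, so $gzg^{-1}$ is a product of commutators of elements of $U$ for every $g\in G$. Hence $gc'g^{-1}$ and $gcg^{-1}$ have the same class in $U^{ab}$. From $c'^{-1}=yxy^{-1}x^{-1}$ we get $yxy^{-1}=c'^{-1}x$, and so
$$yx^py^{-1}=(c'^{-1}x)^p=\Big(\prod_{r=0}^{p-1}x^rc'^{-1}x^{-r}\Big)x^p.$$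
Choose $g$ with $\varphi(g)=w$ and conjugate by $g$. Both $gyg^{-1}$ and $gx^pg^{-1}$ lie in $U$, so $g\,yx^py^{-1}g^{-1}$ and $gx^pg^{-1}$ have the same class in $U^{ab}$. What remains is that the product of the elements $gx^rc'^{-1}x^{-r}g^{-1}$ has class $0$. Since $\varphi(gx^r)=w+rv_i$, this reads $-\sum_rc_{w+rv_i}=0$. $\square$

**Step 4: $\chi$ does not lift to $\mathbb Z/p^2$.** Let $\tau=\sum_{w\in P}\kappa(w)\,c_w\in U^{ab}$. Grouping by the lines $a=t$, the Claim gives $\sum_wa(w)c_w=\sum_tt\sum_{a(w)=t}c_w=0$. In the same way $\sum_wb(w)c_w=0$ and $\sum_wr(a+b)\,c_w=0$, the last from $v_3$; this is where $d\ge3$ is used. By (3),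
$$p\,\tau=\sum_{w}\big(a+b-r(a+b)\big)c_w=0,$$
while (5) and (4) give $\chi(\tau)=\sum_w\kappa(w)\psi(w)=-1$. Suppose a homomorphism $\tilde\chi:U\to\mathbb Z/p^2$ reduces to $\chi$ mod $p$. Then $p\,\tilde\chi(\tau)=0$, so $\tilde\chi(\tau)\in p\,\mathbb Z/p^2$ and $\chi(\tau)=0$, a contradiction. Hence $H^1(U,\mathbb Z/p^2)\to H^1(U,\mathbb Z/p)$ is not surjective, with $[G:U]=p^2$.

**Parts 2 and 3 of Theorem B.** If $d\ge3$ and $(G,\theta)$ were 1-cyclotomic, then $\theta=1$ by Section 3, and Step 4 contradicts the condition at $U$. So $G$ is not 1-cyclotomic. With Section 5 this proves part 2. For part 3, the assertion on $\theta$ is Section 3, surjectivity for index $\le p$ is Section 5, and failure at index $p^2$, $n=2$ is Step 4. Open subgroups have $p$-power index, and for $n=1$ there is nothing to lift, so index $p^2$ and level $2$ are the smallest possible. $\square$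

## 7. One handle per surface spans $H^2$

We turn to the Bloch–Kato property, where we must control $H^\bullet(U)$ for all open $U$. A first plan is to compute the ring completely: take the classes carried by handles in the surfaces $S$, which multiply in an obvious way, and hope that the remaining classes of $H^1(Y)$ multiply to zero.

The plan breaks at this hope. Take $d=2$, $g_1=g_2=1$, and the index-$p$ cover given by $x_1,x_2\mapsto1$, $y_1,y_2\mapsto0$. Then $B=\{S_1,S_2\}$, each $S_i$ has $p$ boundary circles, and by the formula in (4.3) each has genus 1. Choose a one-holed torus $\Sigma_i$ in the interior of $S_i$ with connected complement. Take two circles $e\neq e'$ in $E$, and a loop $\gamma$ that runs from $e'$ to $e$ inside $S_1$ and back inside $S_2$, avoiding both $\Sigma_i$ and crossing each of $e$, $e'$ once. The Poincaré duals of $e$ and $\gamma$ in the closed surface $Y$ vanish on both $\Sigma_i$. Their product is $\pm$ the generator of $H^2(Y)$, as $e$ and $\gamma$ meet once. So the remaining classes can multiply nontrivially, and in a way that depends on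 the cover.

The way past this is to leave those products alone. It is enough that the handle classes already span $H^2(Y)$, with one handle for each surface, and that any class times a handle class is known. One handle per surface is available because every $S$ has genus $\ge1$.

**Setup.** For each $S\in B$ choose a one-holed torus $\Sigma_S$ in the interior of $S$ such that $S_0:=S\setminus\mathrm{int}\,\Sigma_S$ is connected. Put $Y_0=Y\setminus\bigsqcup_S\mathrm{int}\,\Sigma_S$. By excision
$$H^*(Y,Y_0)=\bigoplus_SH^*(\Sigma_S,\partial\Sigma_S),$$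
and in positive degrees $H^*(\Sigma_S,\partial\Sigma_S)$ is the cohomology of the torus $\Sigma_S/\partial\Sigma_S$. Choose a basis $a_S,b_S$ of $H^1(\Sigma_S,\partial\Sigma_S)$ with $a_S^2=b_S^2=0$ and $a_Sb_S$ spanning $H^2(\Sigma_S,\partial\Sigma_S)\cong k$. This works for $p=2$ too: reduce integral classes, whose squares vanish because $H^2$ of the torus with integral coefficients has no 2-torsion. The map $H^1(\Sigma_S,\partial\Sigma_S)\to H^1(\Sigma_S)$ is an isomorphism: $H^0(\Sigma_S)\to H^0(\partial\Sigma_S)$ is onto, and $H^1(\Sigma_S)\to H^1(\partial\Sigma_S)$ is zero because the boundary is a commutator. Let $\alpha_S,\beta_S\in H^1(Y)$ be the images of $a_S,b_S$ under $H^1(Y,Y_0)\to H^1(Y)$.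

**Lemma 1.**
(a) $H^2(Y)$ is spanned by the products $\alpha_S\beta_S$, $S\in B$.
(b) $\alpha_S^2=\beta_S^2=0$. If $v\in H^1(Y)$ and $v|_{\Sigma_S}=s\,a_S+t\,b_S$ (with $H^1(\Sigma_S)\cong H^1(\Sigma_S,\partial\Sigma_S)$), then $v\alpha_S=t\,\beta_S\alpha_S$ and $v\beta_S=s\,\alpha_S\beta_S$.
(c) $\iota_U:H^2(U)\to H^2(Y)$ is an isomorphism.

*Proof of (a).* We show that $H^2$ dies once the handles are removed. The space $Y_0$ is the union of the $S_0$ glued along $E$, so $H^2(Y_0,E)=\bigoplus_SH^2(S_0,\partial S)$. The boundary of $S_0$ is $\partial S\sqcup\partial\Sigma_S$, and Lefschetz duality gives $H^2(S_0,\partial S)\cong H_0(S_0,\partial\Sigma_S)=0$, because $S_0$ is connected and $\partial\Sigma_S\ne\varnothing$. Also $H^2(E)=0$. From $H^2(Y_0,E)\to H^2(Y_0)\to H^2(E)$ we get $H^2(Y_0)=0$, so $H^2(Y,Y_0)\to H^2(Y)$ is surjective. Its source is spanned by the $a_Sb_S$, and $a_Sb_S$ maps to $\alpha_S\beta_S$.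

*Proof of (b).* Use the cup product $H^1(Y)\times H^1(Y,Y_0)\to H^2(Y,Y_0)$, which is compatible with the product on $H^\bullet(Y)$, and excision. In $H^2(Y,Y_0)$, the product of $v$ with the class $a_S$ has component $v|_{\Sigma_S}\cup a_S=(s\,a_S+t\,b_S)a_S=t\,b_Sa_S$ at $S$, and component $0$ at the other surfaces. Its image in $H^2(Y)$ is $v\alpha_S=t\,\beta_S\alpha_S$. Likewise $v|_{\Sigma_S}\cup b_S=s\,a_Sb_S$ gives $v\beta_S=s\,\alpha_S\beta_S$. The squares $\alpha_S^2,\beta_S^2$ are the images of $a_S^2=b_S^2=0$.

*Proof of (c).* The ring homomorphism $\iota_U$ is bijective on $H^1$, and $H^2(Y)$ is spanned by products of degree-1 classes, so $\iota_U$ is onto in degree 2. It is injective by (4.2). $\square$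

From now on $H^1(U)=H^1(Y)$ and $H^2(U)=H^2(Y)$ via $\iota_U$.

## 8. Cohomological dimension and quadraticity of all closed subgroups

**Lemma 2.** $\mathrm{cd}(G)\le2$.

*Proof.* We show that $H^\bullet(G)=H^\bullet(X)$. For $U$ open normal, $Y_U\to X$ is a regular cover with group $\Gamma/\Gamma_U=G/U$, and the Cartan–Leray spectral sequence reads
$$H^i(G/U,H^j(Y_U))\Rightarrow H^{i+j}(X),$$
naturally in $U$. Pass to the direct limit over $U$, which is exact. The rows $j\ge1$ vanish in the limit, for the following reasons. For $j\ge3$, $H^j(Y_U)=0$. For $j=1,2$, Lemma 1(c) and naturality give $\varinjlim H^j(Y_U)=\varinjlim H^j(U)=H^j(1)=0$. Since $H^j(Y_U)$ is finite, some $U'\le U$ makes $H^j(Y_U)\to H^j(Y_{U'})$ the zero map. Then $H^i(G/U,H^j(Y_U))\to H^i(G/U',H^j(Y_{U'}))$ is zero already on cochains, so $\varinjlim_UH^i(G/U,H^j(Y_U))=0$. The row $j=0$ becomes $\varinjlim_UH^i(G/U,k)=H^i(G)$. Hence $H^i(G)\cong H^i(X)$ for all $i$. As $X$ is 2-dimensional, $H^3(G)=0$, and for a pro-$p$ group this implies $\mathrm{cd}(G)\le2$. $\square$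

**Open subgroups.** For $U\le G$ open we show that $H^\bullet(U)$ is quadratic. Write $Q(U)=Q(H^\bullet(U))$. Since $\mathrm{cd}(U)\le\mathrm{cd}(G)\le2$, we have $H^n(U)=0$ for $n\ge3$. By Lemma 1(a),(c), $H^1(U)\otimes H^1(U)\to H^2(U)$ is onto, so $Q(U)_2=H^2(U)$. As $Q(U)$ is generated in degree 1, it remains to show $Q(U)_3=0$; then all higher degrees vanish too.

The space $Q(U)_3=Q(U)_1Q(U)_2$ is spanned by the elements $v\,\alpha_S\beta_S$ with $v\in H^1(U)$ and $S\in B$. By Lemma 1(b), $v\alpha_S=t\,\beta_S\alpha_S$ and $\beta_S\beta_S=0$ hold in $Q(U)_2=H^2(U)$ for some $t\in k$, and $\alpha_S\beta_S=-\beta_S\alpha_S$ holds there by graded commutativity. Hence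
$$v\,\alpha_S\beta_S=t\,\beta_S\alpha_S\beta_S=-t\,\beta_S\beta_S\alpha_S=0.$$
So $Q(U)_3=0$, and $H^\bullet(U)$ is quadratic.

**Closed subgroups.** This step passes to the limit. A closed $K\le G$ is the filtered intersection of the open $U\supseteq K$, and $H^\bullet(K)=\varinjlim_{U\supseteq K}H^\bullet(U)$ as algebras (Serre, *Galois Cohomology*, I.2.2, Prop. 8). For any $U$, the space $Q(U)_n$ is the cokernel of
$$\bigoplus_iV^{\otimes i}\otimes R\otimes V^{\otimes(n-2-i)}\to V^{\otimes n},\qquad V=H^1(U),\quad R=\ker\big(V\otimes V\to H^2(U)\big),$$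
and the same holds for $K$. Filtered colimits are exact and commute with tensor products, so $Q(K)=\varinjlim Q(U)$. The map $Q(K)\to H^\bullet(K)$ is then a colimit of isomorphisms. Hence $H^\bullet(K)$ is quadratic, and $G$ is Bloch–Kato. Together with Section 6 this proves Theorem A. $\square$

## 9. Koszulity from a Gröbner basis without overlaps

**What this step is for.** It remains to prove the word "Koszul" in Theorem B(1). The same handle classes give the quadratic dual a presentation in which the leading monomials do not overlap.

**A basis adapted to the handles.** Let $U$ be open, $V=H^1(U)$, $A=H^\bullet(U)$. Then $A=Q(U)$ by Section 8. Let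
$$W=\{v\in V:\ v|_{\Sigma_S}=0\ \text{for all }S\in B\}.$$
The restriction of $\alpha_S$ to $\Sigma_{S'}$ factors through the excision component at $S'$, so $\alpha_S|_{\Sigma_{S'}}=\delta_{SS'}a_S$, and similarly for $\beta_S$. If $v|_{\Sigma_S}=s_Sa_S+t_Sb_S$ for all $S$, then $v-\sum_S(s_S\alpha_S+t_S\beta_S)\in W$. So $V=\bigoplus_S\langle\alpha_S,\beta_S\rangle\oplus W$. Let $(w_l)$ be a basis of $W$. By Lemma 1(b), among the products of two basis vectors only $\alpha_S\beta_S=-\beta_S\alpha_S$ and $w_lw_m$ can be nonzero. We need to know nothing about the $w_lw_m$.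

**The relations of $A^!$.** Let $X_S,Y_S,Z_l$ be the dual basis of $V^*$. By Lemma 1(a) we can choose $B_0\subseteq B$ such that $\{\alpha_S\beta_S\}_{S\in B_0}$ is a basis of $H^2(U)$. Let $(\epsilon_S)_{S\in B_0}$ be the dual basis of $H^2(U)^*$. The relations of $A$ are the kernel of the surjection $V\otimes V\to H^2(U)$, so the relation space $R$ of $A^!$ is the image of the injection $H^2(U)^*\to V^*\otimes V^*$. The image of $\epsilon_S$ is the bilinear form $(v,v')\mapsto\epsilon_S(vv')$. Writing $\mu_{ST}=\epsilon_S(\alpha_T\beta_T)$ for $T\notin B_0$, this is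
$$r_S=(X_SY_S-Y_SX_S)+\sum_{T\in B\setminus B_0}\mu_{ST}(X_TY_T-Y_TX_T)+q_S(Z),\qquad S\in B_0,$$
where $q_S$ is a quadratic form in the noncommuting letters $Z_l$. The $r_S$ form a basis of $R$.

**Normal words.** Use the degree-lexicographic order with all $X_S$ ($S\in B_0$) larger than all other letters. No monomial of $r_S$ other than $X_SY_S$ begins with one of these letters, so the leading monomial of $r_S$ is $X_SY_S$. Two such monomials never overlap, because no $Y_S$ equals an $X_{S'}$. By Bergman's diamond lemma, $\{r_S\}$ is a quadratic Gröbner basis: the words containing no subword $X_SY_S$ with $S\in B_0$ form a basis of $D:=A^!$.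

**$D$ is Koszul.** Thus $D$ is a PBW algebra, and such algebras are Koszul (Priddy, *Koszul resolutions*, 1970). Here one can also see it directly. Put $n=\dim V$, $r=|B_0|=\dim R$, and $a_m=\dim D_m$, with $a_{-1}=0$. A normal word of length $m\ge1$ is a letter followed by a normal word of length $m-1$. Such a combination fails to be normal exactly when it is $X_SY_Su$ with $S\in B_0$ and $Y_Su$ normal. The word $Y_Su$ is normal if and only if $u$ is, because no leading monomial begins with $Y_S$. So
$$a_m=n\,a_{m-1}-r\,a_{m-2}\qquad(m\ge1). \tag{6}$$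
Consider the complex of graded left $D$-modules
$$D\otimes R\to D\otimes V^*\to D\to k\to0,\qquad u\otimes\sum\xi\otimes\eta\mapsto\sum u\xi\otimes\eta,\qquad u\otimes\xi\mapsto u\xi.$$
It is exact at $D$, since $D$ is generated in degree 1. It is exact at $D\otimes V^*$ as well. Indeed, the ideal $I=(R)$ satisfies $I_m=I_{m-1}\otimes V^*+(V^*)^{\otimes(m-2)}\otimes R$, so the kernel $I_m/(I_{m-1}\otimes V^*)$ of $D_{m-1}\otimes V^*\to D_m$ is the image of $D_{m-2}\otimes R$. Let $N$ be the kernel of $D\otimes R\to D\otimes V^*$. Counting dimensions in degree $m\ge1$ gives $\dim N_m=r\,a_{m-2}-n\,a_{m-1}+a_m=0$ by (6). So $N=0$, and $k$ has a free resolution over $D$ with generators in homological degrees $0,1,2$ and in the same internal degrees. Hence $\mathrm{Tor}^D_{i,j}(k,k)=0$ for $i\ne j$, and $D=A^!$ is Koszul. So is its quadratic dual $A=H^\bullet(U)$.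

**From open to closed subgroups.** The groups $\mathrm{Tor}^A_{i,j}(k,k)$ are the homology of the bar complex, whose term in homological degree $i$ and internal degree $j$ is the degree-$j$ part of $A_+^{\otimes i}$, where $A_+=\bigoplus_{n\ge1}A_n$. This construction commutes with filtered colimits. So for closed $K\le G$
$$\mathrm{Tor}^{H^\bullet(K)}_{i,j}(k,k)=\varinjlim_{U\supseteq K}\mathrm{Tor}^{H^\bullet(U)}_{i,j}(k,k)=0\qquad(i\ne j),$$
and $H^\bullet(K)$ is Koszul. With Lemma 2 and Section 8 this is part 1, and the proof of Theorem B is complete. $\square$
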